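# Bounded treewidth and bounded degree force a bounded number of edge lengths

## 1. A bound that does not see the number of vertices

For integers $k,\ell\ge 0$ let $\mathrm{dn}(k,\ell)$ be the supremum of the distance numbers of all finite simple graphs with treewidth at most $k$ and maximum degree at most $\ell$. The distance number is the least number of different edge lengths in a straight-line drawing; the exact definition is below. If $k=0$ or $\ell=0$ there are no edges at all, so we always assume $k,\ell\ge1$.

**Theorem 1.** Put $m=24(k+1)\ell$ and $d=6\ell-1$. Then
$$\mathrm{dn}(k,\ell)\;\le\;\tfrac12 m(m-1)+d\,m^2\;<\;3750\,(k+1)^2\ell^3 .$$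
Moreover, there is one fixed drawing of one fixed countable graph, with at most this many edge lengths, that contains a drawing of every graph of treewidth at most $k$ and maximum degree at most $\ell$.

The point is what is missing on the right-hand side: the number of vertices. For $k=2$ and $\ell=3$ we get $m=216$, $d=17$ and the bound $23220+793152=816372$. This is large, but it serves all such graphs at once, however many vertices they have.

The theorem answers a conjecture, taken from Ziv Bakhajian and Ohad N. Feldheim, "Drawing outerplanar graphs using thirteen edge lengths", arXiv:1907.13104 (2019): the distance number of all graphs with treewidth at most $k$ and degree at most $\ell$ is bounded by a constant depending only on $k$ and $\ell$. Two facts were known. Carmi, Dujmović, Morin and Wood proved that a graph with $n$ vertices, maximum degree $\Delta$ and treewidth $k$ has distance number $O(\Delta k\log n)$. Every outerplanar graph (such graphs have treewidth at most $2$) has distance number at most $13$. So the task is to remove the factor $\log n$.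

## 2. Drawings, distance number, treewidth

**Definition (drawing).** A *linear embedding* of a graph $G=(V,E)$ is a map $\psi:V\to\mathbb C$; the image of an edge $uv$ is the open segment between $\psi(u)$ and $\psi(v)$, and its *edge length* is $|\psi(u)-\psi(v)|$. A *drawing* is a linear embedding in which the images of the vertices are distinct and the image of every edge is disjoint from the image of every vertex. Edges may cross.

**Definition (distance number).** The *distance number* of $G$ is the minimum number of distinct edge lengths in a drawing of $G$.

We use the word drawing for countable graphs too, with the same two conditions. If $\psi$ is a drawing of $U$ and $G$ is a subgraph of $U$, then the restriction of $\psi$ to $V(G)$ is a drawing of $G$, since there are fewer conditions to satisfy.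

Some examples. A path has distance number $1$: put its vertices at $0,1,2,\dots$ in order. The triangle and the $4$-cycle have distance number $1$ (equilateral triangle, unit square). The complete graph $K_4$ has distance number $2$: four points of the plane are never pairwise equidistant, and a square with its two diagonals uses two lengths. The diagonals cross, but not at a vertex, so this is allowed.

**Definition (treewidth).** A *tree-decomposition* of $G$ is a finite tree $T$ with sets $B_t\subseteq V(G)$, one for each node $t$, called bags, such that every vertex lies in some bag, both ends of every edge lie in a common bag, and for each vertex $v$ the nodes $t$ with $v\in B_t$ form a subtree of $T$. Its *width* is $\max_t|B_t|-1$, and the *treewidth* of $G$ is the least width of a tree-decomposition.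

We use the following textbook facts: a subgraph has treewidth at most that of the graph; an $n$-vertex graph has treewidth at most $n-1$ (one bag); the graphs of treewidth at most $1$ are exactly the forests. As an example, $K_{2,\ell}$ with parts $\{a,b\}$ and $\{v_1,\dots,v_\ell\}$ has treewidth at most $2$: take the bags $\{a,b,v_i\}$ along a path.

From analysis we use only this: a real polynomial in finitely many real variables that is not identically zero vanishes on a set of Lebesgue measure zero (a *null set*), and a countable union of null sets is null. "Almost every" means "outside a null set".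

## 3. A sharper upper bound, and lower bounds

Two further theorems go with Theorem 1. Throughout, $\log$ is the natural logarithm.

**Theorem 2.** For every integer $D\ge2$,
$$\mathrm{dn}(k,\ell)\le 6\ell\cdot 576^{D}\,\bigl(48D(k+1)\ell\bigr)^{1+\frac1{D-1}}.$$
Taking $D=1+\lceil\sqrt{\log (2k\ell)}\,\rceil$ gives $\mathrm{dn}(k,\ell)\le k\,\ell^{2}e^{O(\sqrt{\log(2k\ell)})}$.

**Theorem 3.**

1. Every forest has distance number at most $1$, so for $k=1$ no degree bound is needed.
2. For $k\ge2$ we have $\mathrm{dn}(k,\ell)\ge\sqrt{\ell/2}$. So for $k\ge2$ the degree bound cannot be dropped.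
3. For every $\ell\ge 9$ there is $c_\ell>0$ such that, for all $k\ge3$, $\mathrm{dn}(k,\ell)\ge c_\ell\,k^{\frac{\ell-8}{\ell+8}}/\log k$. So for fixed $\ell\ge9$ the treewidth bound cannot be dropped. By Theorem 2, the best exponent of $k$ in $\mathrm{dn}(k,\ell)$ for fixed $\ell$ lies between $1-\frac{16}{\ell+8}-o(1)$ and $1+o(1)$ as $k\to\infty$; it tends to $1$ as $\ell\to\infty$.

Carmi, Dujmović, Morin and Wood ("Distinct distances in graph drawings", Electron. J. Combin. 2008) already showed that graphs of maximum degree $5$ can have arbitrarily large distance number, and that treewidth-$2$ graphs can have polynomial distance number. So both hypotheses of the conjecture are needed, and by Theorem 1 together they suffice.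

## 4. Forests, and the graphs $K_{2,\ell}$

The first two parts of Theorem 3 are the cases to do by hand, and they show both forces at work.

**Proof of Theorem 3, part 1.** A forest is a subgraph of a tree on the same vertices, so it suffices to draw a tree with one edge length. Root it. Choose independent uniformly random unit vectors $u_e$, one for each edge $e$, put the root at $0$, and put each child $y$ of $x$ at $x+u_{xy}$ (we use the same letter for a vertex and its image). Every edge has length $1$.

*Distinct vertices.* The difference of two vertices is a nonempty signed sum of distinct vectors $u_e$, over the edges of the path joining them. Fix all of these vectors but one: the sum vanishes only if the last vector takes one specific value. This has probability $0$.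

*No vertex on an edge.* Let $e=xy$ with $y$ a child of $x$, and let $z\ne x,y$ be a vertex. Fix all vectors other than $u_e$. If $z$ is not a descendant of $y$, the path from $x$ to $z$ avoids $e$, so $z-x$ is fixed, and it is almost surely nonzero. Then $x,y,z$ are collinear only if $u_e=y-x$ is parallel to $z-x$, which leaves two directions for $u_e$. If $z$ is a descendant of $y$, the path from $y$ to $z$ avoids $e$, so $z-y$ is fixed and almost surely nonzero, and again $x,y,z$ are collinear for only two directions of $u_e$. There are finitely many conditions, each failing with probability $0$. $\square$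

So in a forest each edge can be rotated freely without disturbing the other lengths. As soon as there are cycles this freedom is gone.

**Proof of Theorem 3, part 2.** For $\ell=1$ a single edge has distance number $1\ge\sqrt{1/2}$. For $\ell\ge2$ the graph $K_{2,\ell}$ has maximum degree $\ell$ and treewidth at most $2\le k$. Take a drawing of it with $s$ edge lengths and let $a,b$ be the images of the two vertices of the small part. Each of the other $\ell$ vertices lies on one of $s$ circles about $a$ and on one of $s$ circles about $b$. Since $a\neq b$, two such circles meet in at most $2$ points. As the vertices have distinct images, $\ell\le 2s^2$. $\square$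

For instance $K_{2,3}$ needs at least two lengths, and two are enough: put the centers at $\pm1$ and the other vertices at $i,-i,2i$; the lengths are $\sqrt2$ and $\sqrt5$, and no edge passes through a vertex.

## 5. Tree-partitions with bounded bags and bounded branching

A tree-decomposition repeats vertices. For drawing it is more convenient to *partition* the vertices.

**Definition (tree-partition).** A *rooted tree-partition* of $G$ is a rooted tree $T$ with a partition $(V_t)_{t\in T}$ of $V(G)$ into bags such that every edge of $G$ has both ends in one bag, or in the bags of a node and its parent.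

For example, the cycle $v_1v_2\cdots v_{2r}$ has the tree-partition with bags $\{v_1\},\{v_2,v_{2r}\},\{v_3,v_{2r-1}\},\dots,\{v_r,v_{r+2}\},\{v_{r+1}\}$ along a path: bags of size at most $2$, one child each. A star has its center as root bag and each leaf as a child bag.

We want all bags of size at most $m$ and all nodes with at most $d$ children. Such a tree-partition bounds the degree: a vertex in $V_t$ has all its neighbors in $V_t$, in the parent bag and in the at most $d$ child bags, so its degree is at most $(d+2)m-1$. Thus a degree hypothesis has to enter here. Results of this type are known; here is a full proof.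

The sensible first try is layering. Start with a set $S$ as root bag, take its neighbors outside as the child bag, then their new neighbors, and so on. All edges are respected, but the bags may grow by a factor of about $\ell$ at each step. In a deep tree with all inner degrees $\ell\ge3$, started at one vertex, the $r$-th layer has $\ell(\ell-1)^{r-1}$ vertices. The remedy is to split: whenever the current set $S$ gets too large, cut the graph along a small separator that divides $S$ in a balanced way, and treat the two sides separately. Put $K=k+1$.

**Lemma 1.** Let $G$ have treewidth at most $k$ and let $S\subseteq V(G)$. There are $V_1,V_2$ with $V_1\cup V_2=V(G)$ such that, with $X=V_1\cap V_2$, we have $|X|\le K$, there are no edges between $V_1\setminus X$ and $V_2\setminus X$, and $|S\cap(V_i\setminus X)|\le\frac23|S|$ for $i=1,2$.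

*Proof.* Take a tree-decomposition $(B_t)_{t\in T}$ of width at most $k$, so $|B_t|\le K$.

**Step 1: find a bag whose removal leaves no component with more than half of $S$.** Suppose that for every $t$ some component $C_t$ of $G-B_t$ has $|C_t\cap S|>|S|/2$. The nodes whose bags meet $C_t$ form a subtree of $T$: each vertex gives a subtree, adjacent vertices share a bag and so have intersecting subtrees, and $C_t$ is connected and nonempty. This subtree avoids $t$, since $C_t\cap B_t=\emptyset$. Hence it lies in one component of $T-t$. Let $t$ *point* to its neighbor in that component. There are $|T|$ pointers and $|T|-1$ edges, so two nodes point along the same edge, which means that some edge $tt'$ is pointed along in both directions. Remove this edge from $T$. Then $C_t$ lies in the union of the bags on the side of $t'$, minus $B_t$, and $C_{t'}$ lies in the union of the bags on the side of $t$, minus $B_{t'}$. A vertex that occurs in bags on both sides lies in $B_t\cap B_{t'}$, because its nodes form a subtree. So a common vertex of $C_t$ and $C_{t'}$ would lie in $B_t$, which $C_t$ avoids. Hence $C_t\cap C_{t'}=\emptyset$. But each of them contains more than half of $S$,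 a contradiction.

So there is a bag $X$ such that every component $C$ of $G-X$ has $|C\cap S|\le|S|/2$.

**Step 2: group the components into two parts of weight at most $\frac23|S|$.** The weight of $C$ is $|C\cap S|$. If some $C$ has weight at least $|S|/3$, let the first group be $\{C\}$: its weight is at most $|S|/2$ and the rest weighs at most $\frac23|S|$. Otherwise all weights are below $|S|/3$. Add components one at a time to the first group until its weight first reaches $|S|/3$ or all components are used. In the first event its weight is below $\frac23|S|$ and the rest weighs at most $\frac23|S|$; in the second the first group weighs less than $\frac23|S|$ by the same reasoning, and the second group is empty. Let $V_i$ be $X$ together with the vertices of group $i$. $\square$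

Now the recursion. A split produces two subproblems with sets $S_1,S_2$, both containing the separator $X$, so the total size goes up: $|S_1|+|S_2|\le|S|+2K$. Their root bags will be merged. So we need bounds $f(|S|)$ for the root bag and $g(|S|)$ for the number of children of the root that satisfy $f(s_1)+f(s_2)\le f(s)$ and $g(s_1)+g(s_2)\le g(s)$ whenever $s_1+s_2\le s+2K$. The linear functions $f(s)=2s-4K$ and $g(s)=\frac s{2K}-1$ do this:
$$f(s_1)+f(s_2)\le2(s+2K)-8K=f(s),\qquad g(s_1)+g(s_2)\le\tfrac{s+2K}{2K}-2=g(s). \tag{1}$$
They also satisfy $f(s)\ge s$ and $g(s)\ge1$ exactly when $s\ge4K$, which is why the lemma asks for $|S|\ge4K$.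

**Lemma 2.** Let $G$ have treewidth at most $k$ and maximum degree at most $\ell$, and let $S\subseteq V(G)$ with $|S|\ge4K$. Then $G$ has a rooted tree-partition such that:

- (a) the root bag $R$ contains $S$, and $|R|\le2|S|-4K$;
- (b) the root has at most $\frac{|S|}{2K}-1$ children;
- (c) non-root bags have size at most $24K\ell-4K$, and non-root nodes have at most $6\ell-1$ children.

*Proof.* We use induction on the pair $(|V(G)|,|S|)$ in lexicographic order. Subgraphs of $G$ again have treewidth at most $k$ and maximum degree at most $\ell$.

**Step 1: if $4K\le|S|\le12K$, make $S$ the root bag and push the neighbors of $S$ into the next bag.** Let $R=S$; then $|R|=|S|\le2|S|-4K$. If $V(G)=S$, the single bag $S$ will do. Otherwise let $G'=G-S$, and let $S_0'$ be the set of vertices of $G'$ with a neighbor in $S$. Then $|S_0'|\le\ell|S|\le12K\ell$.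

If $|V(G')|<4K$, make $V(G')$ the only child bag. Its size is less than $4K\le24K\ell-4K$, and its node has no children.

If $|V(G')|\ge4K$, choose $S'$ with $S_0'\subseteq S'\subseteq V(G')$ and $|S'|=\max(4K,|S_0'|)\le12K\ell$. Since $|V(G')|<|V(G)|$, induction applies to $(G',S')$. The resulting root bag has size at most $2\cdot12K\ell-4K=24K\ell-4K$, and the root has at most $\frac{12K\ell}{2K}-1=6\ell-1$ children. So this root satisfies the requirements on non-root nodes, and we may attach it as the only child of a new root with bag $S$. Every edge from $S$ to $G'$ ends in $S_0'\subseteq S'$, hence in the child bag.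

In both cases the root has one child, and $1\le\frac{|S|}{2K}-1$ because $|S|\ge4K$.

**Step 2: if $|S|>12K$, split along a separator and merge the two roots.** Take $V_1,V_2,X$ from Lemma 1 and put $S_i=(S\cap V_i)\cup X$. First we check the sizes. We have
$$|S_i|=|S\cap(V_i\setminus X)|+|X|\le\tfrac23|S|+K<|S| ,$$
since $K<\frac1{12}|S|$. For the lower bound,
$$|S_1|=|S\cap(V_1\setminus X)|+|X|\ge\bigl(|S|-|S\cap(V_2\setminus X)|-|X|\bigr)+|X|\ge\tfrac13|S|>4K,$$
and likewise for $S_2$. Finally $|S_1|+|S_2|=|S\setminus X|+2|X|\le|S|+2K$.

Since $|V_i|\le|V(G)|$ and $|S_i|<|S|$, induction applies to $(G[V_i],S_i)$ and gives tree-partitions with root bags $R_i\supseteq S_i\supseteq X$. Identify the two roots and give the new root the bag $R_1\cup R_2$, which contains $S$. The non-root bags of the $i$-th tree-partition lie in $V_i\setminus X$, because $X\subseteq R_i$. As $V_1\cap V_2=X$, the bags form a partition of $V(G)$. Every edge of $G$ lies in $G[V_1]$ or in $G[V_2]$, so we have a tree-partition of $G$. The bounds (a) and (b) are exactly (1) with $s_i=|S_i|$ and $s=|S|$. Part (c) is inherited, since the children of the root and everything below them are unchanged. $\square$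

**Corollary.** Every graph with treewidth at most $k$ and maximum degree at most $\ell$ has a rooted tree-partition in which all bags have size at most $m=24(k+1)\ell$ and every node has at most $d=6\ell-1$ children.

*Proof.* If $|V(G)|<4K$, use one bag. Otherwise apply Lemma 2 with any $S$ of size $4K$: the root bag has size at most $4K$ and the root has at most one child. $\square$

## 6. Words of isometries, and why translations fail

Label the nodes of the tree by words over $\{1,\dots,d\}$: the root is the empty word, and the children of $w$ are words $wi$ with one letter appended. We look for isometries $\sigma_w$ of the plane and place the bag of $w$ inside $\sigma_w(P)$, for one fixed finite set $P$. Edges inside a bag then have lengths $|p-p'|$. An edge between the bags of $w$ and $wi$ has length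
$$|\sigma_w(p)-\sigma_{wi}(p')|=|p-\sigma_w^{-1}\sigma_{wi}(p')| .$$
So if $\sigma_{wi}=\sigma_w\circ\tau_i$ with fixed isometries $\tau_1,\dots,\tau_d$, every parent–child pair is congruent to one of $d$ fixed pairs, and there are at most $\binom{|P|}2+d|P|^2$ lengths in total. With $\sigma_\emptyset=\mathrm{id}$ this means $\sigma_w=\tau_{w_1}\circ\cdots\circ\tau_{w_r}$ for $w=w_1\cdots w_r$. The number of lengths is now under control, and what remains is to get a *drawing*: no coincidences, no vertex on an edge.

The first choice to try is translations $\tau_i(z)=z+b_i$ with generic $b_i$. This fails at the words $12$ and $21$: translations commute, so both bags are $P+b_1+b_2$, and vertices coincide for every choice of $b$. Counting shows that this is no accident: there are $d^r$ words of length $r$, but $P+\sum_jb_{w_j}$ depends only on how often each letter occurs, which leaves at most $(r+1)^d$ positions. Using new translation vectors at each depth would separate the bags but would spoil the count: already for $d=1$ and $P=\{0\}$, a path, generic vectors at each depth give a new length at each step.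

In general $\sigma_w\ne\sigma_{w'}$ is needed for $w\ne w'$: the $\tau_i$ have to generate a free semigroup. The isometries we use are
$$\tau_i(z)=\omega z+b_i,\qquad |\omega|=1,$$
with one common rotation $\omega$. Composing them,
$$\sigma_w(z)=\omega^rz+\sum_{j=1}^rb_{w_j}\omega^{j-1}. \tag{2}$$
Now the position $j$ of a letter is recorded in the exponent of $\omega$. For example $\sigma_{12}(0)-\sigma_{21}(0)=(b_1+\omega b_2)-(b_2+\omega b_1)=(1-\omega)(b_1-b_2)$.

Not every $\omega$ will do. For $\omega=e^{i\pi/3}$ we have $1-\omega+\omega^2=0$, so in $121$ and $212$ the coefficient of $b_1$ is $1+\omega^2$ and $\omega$ respectively, and these agree; so do the coefficients of $b_2$, which are $\omega$ and $1+\omega^2$. Hence $\sigma_{121}=\sigma_{212}$ for every $b$. What must be excluded is a polynomial with coefficients in $\{-1,0,1\}$ that vanishes at $\omega$.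

## 7. The rotation $\omega=\frac{3+4i}5$ and two facts about words

Let $\omega=\frac{3+4i}5$. Then $|\omega|=1$, and $\omega$ is a root of $5z^2-6z+5$. This polynomial is primitive, since $\gcd(5,6)=1$, and irreducible over $\mathbb Q$, since it is quadratic without real roots. If $A\in\mathbb Z[z]$ and $A(\omega)=0$, then $5z^2-6z+5$ divides $A$ in $\mathbb Q[z]$, and by Gauss's lemma even in $\mathbb Z[z]$. So:

$$\text{if } A\in\mathbb Z[z],\ A\ne0 \text{ and } A(\omega)=0,\ \text{ then } 5 \text{ divides the leading coefficient of } A. \tag{3}$$

In particular no nonzero polynomial with coefficients in $\{-1,0,1\}$ vanishes at $\omega$. Applying this to $z^N-1$, we see that $\omega$ is not a root of unity.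

For a word $w=w_1\cdots w_r$ write $|w|=r$ and let $F^w=(f_1^w,\dots,f_d^w)\in\mathbb C^d$ with
$$f_i^w=\sum_{j:\,w_j=i}\omega^{j-1}.$$
By (2), $\sigma_w(p)=\omega^{|w|}p+F^w\cdot b$, where $F\cdot b=\sum_iF_ib_i$ and $b=(b_1,\dots,b_d)$. For example $F^{121}=(1+\omega^2,\omega,0,\dots,0)$.

**(F1)** *If $F^w=F^{w'}$, then $w=w'$.* For each letter $i$ the polynomial $\sum_{j:w_j=i}z^{j-1}-\sum_{j:w'_j=i}z^{j-1}$ has coefficients in $\{-1,0,1\}$ and vanishes at $\omega$, so it is zero by (3). Hence each letter occupies the same positions in $w$ as in $w'$, and $w=w'$.

So for generic $b$ the bags are kept apart. The next hope would be that for generic $b$ no three vertices are collinear, but that is false. Take $w'=222$, $w=121$, $w''=212$. Then $F^w-F^{w'}=(1+\omega^2)(1,-1,0,\dots)$ and $F^{w''}-F^{w'}=\omega(1,-1,0,\dots)$. The equation $5\omega^2-6\omega+5=0$ says $1+\omega^2=\frac65\omega$. So for each $p\in P$ and *every* $b$,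
$$\sigma_{121}(p)-\sigma_{222}(p)=\tfrac65\bigl(\sigma_{212}(p)-\sigma_{222}(p)\bigr),$$
and these three points are always collinear. Changing $\omega$ does not help: $1+\omega^2=2\,\mathrm{Re}(\omega)\,\omega$ for every $\omega$ with $|\omega|=1$. What saves us is that the three words have the same length, so no two of these vertices are adjacent. A drawing asks only about triples that contain an edge, and the next fact says that unavoidable collinearities of this kind live on a single level.

**(F2)** *If $F^w-F^{w'}=c\,(F^{w''}-F^{w'})$ with $c\in\mathbb R\setminus\{0,1\}$, then $|w|=|w'|=|w''|$.* Let $r,r',r''$ be the three lengths. Summing the coordinates of $F^w$ forgets the letters and keeps the length: $\sum_if_i^w=\sum_{j=1}^r\omega^{j-1}=\frac{\omega^r-1}{\omega-1}$. So the hypothesis gives $\omega^r-\omega^{r'}=c(\omega^{r''}-\omega^{r'})$, that is,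
$$\omega^r=c\,\omega^{r''}+(1-c)\,\omega^{r'} .$$
If $\omega^{r'}\ne\omega^{r''}$, then $\omega^r$ lies on the line through these two points of the unit circle. This line meets the circle only in them, so $\omega^r$ is one of them and $c\in\{0,1\}$, a contradiction. So $\omega^{r'}=\omega^{r''}=\omega^r$, and since $\omega$ is not a root of unity, $r=r'=r''$.

## 8. The universal drawing

Let $W$ be the set of all finite words over $\{1,\dots,d\}$, including the empty word, and let $P\subset\mathbb C$ be a finite nonempty set with no three distinct collinear points. Let $U=U(P,d)$ be the graph on $W\times P$ in which two distinct vertices $(w,p)$ and $(w',p')$ are adjacent if and only if $w=w'$ or one of $w,w'$ arises from the other by appending one letter. For $b\in\mathbb C^d$ put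
$$\psi_b(w,p)=\sigma_w(p)=\omega^{|w|}p+F^w\cdot b .$$
Write $P-P=\{p-p':p,p'\in P\}$ and $P-\omega P=\{p-\omega p':p,p'\in P\}$.

The smallest case is $d=1$, $P=\{0\}$. Then $U$ is a one-way infinite path and $\psi_b(1^r,0)=b\,\frac{\omega^r-1}{\omega-1}$: for $b\ne0$ the path is inscribed in a circle with chords of length $|b|$ and never closes up. With $d=1$ and $P=\{0,1\}$ every two consecutive pairs are joined completely, $P-\omega P=\{0,1,-\omega,1-\omega\}$, and the lengths are $1$, $|b|$, $|1-b|$, $|\omega+b|$, $|1-\omega-b|$.

**Lemma 3.** For almost every $b\in\mathbb C^d$, $\psi_b$ is a drawing of $U$. Its edge lengths all lie in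
$$\{|p-p'|:p\ne p'\in P\}\cup\{|p-\omega p'-b_i|:p,p'\in P,\ 1\le i\le d\}.$$
Hence there are at most $\frac12(|P-P|-1)+d\,|P-\omega P|$ of them.

*Proof.* **Step 1: compute and count the lengths.** With $r=|w|$ we have, by (2),
$$\psi_b(w,p)-\psi_b(w,p')=\omega^r(p-p'),\qquad\psi_b(w,p)-\psi_b(wi,p')=\omega^r(p-\omega p'-b_i),$$
and $|\omega^r|=1$. The nonzero elements of $P-P$ come in pairs $\pm q$ with the same absolute value, so there are at most $\frac12(|P-P|-1)$ lengths of the first type. For each $i$ there are at most $|P-\omega P|$ lengths of the second type.

**Step 2: vertices get distinct images for almost every $b$.** Let $(w,p)\ne(w',p')$. If $w=w'$, the images differ by $\omega^r(p-p')\ne0$. If $w\ne w'$, their difference is an affine function of $b$ with linear part $(F^w-F^{w'})\cdot b$, which is not identically zero by (F1). So it vanishes only on a null set. There are countably many pairs.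

**Step 3: reduce "no vertex on an edge" to polynomials not vanishing identically.** If a vertex lies on an edge, then it is distinct from both ends once images are distinct (the edge is an open segment), and the three images are collinear. So let
$$x=\psi_b(w,p),\quad y=\psi_b(w',p'),\quad z=\psi_b(w'',p'')$$
be the images of three distinct vertices, two of which are adjacent. They are collinear, or two of them coincide, if and only if
$$\Phi(b):=\mathrm{Im}\bigl((x-y)\overline{(z-y)}\bigr)=0 .$$
Up to sign, $\Phi$ is twice the area of the triangle $xyz$, so its vanishing does not depend on the order of $x,y,z$. It is a real polynomial in the real and imaginary parts of the $b_i$. There are countably many triples, so it suffices to prove $\Phi\not\equiv0$ for each of them. Write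
$$x-y=\alpha+A\cdot b,\qquad z-y=\gamma+C\cdot b,\qquad A=F^w-F^{w'},\quad C=F^{w''}-F^{w'} ,$$
with constants $\alpha,\gamma$. We distinguish four cases according to the relation between $A$ and $C$.

**Step 4: $A$ and $C$ linearly independent over $\mathbb C$.** Here $x-y$ and $z-y$ move independently. The map $b\mapsto(x-y,z-y)$ is onto $\mathbb C^2$, and where its value is $(1,i)$ we get $\Phi=\mathrm{Im}(\overline{i})=-1$.

**Step 5: $A=C=0$.** This is the case of three vertices in one bag. By (F1) the three words are equal, so $p,p',p''$ are distinct and $\Phi=\mathrm{Im}\bigl((p-p')\overline{(p''-p')}\bigr)$. This is nonzero, because no three distinct points of $P$ are collinear.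

**Step 6: exactly one of $A$, $C$, $A-C$ is $0$.** This is the case of two vertices in one bag and the third in another. Permuting $x,y,z$, we may assume $C=0\ne A$. By (F1), $w'=w''$, hence $p'\ne p''$, and $z-y=\omega^{|w'|}(p''-p')$ is a nonzero constant, while $x-y$ takes all complex values. So $\Phi\not\equiv0$.

**Step 7: $A,C,A-C$ all nonzero and $A=cC$ with $c\in\mathbb C$.** This is the critical case, and here the edge is used. We have $c\ne0$ since $A\neq 0$, and $c\ne1$ since $A\ne C$. The three words are pairwise distinct. Two of the vertices are adjacent with different words, so their words differ in length by one, and the three lengths are not all equal. By (F2), $c\notin\mathbb R$. Put $\zeta=z-y$; since $C\ne0$, it takes all complex values as $b$ varies. From $C\cdot b=\zeta-\gamma$ we get $x-y=\alpha+c(\zeta-\gamma)=c\zeta+\kappa$ with $\kappa=\alpha-c\gamma$. Therefore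
$$\Phi=\mathrm{Im}\bigl((c\zeta+\kappa)\bar\zeta\bigr)=\mathrm{Im}(c)\,|\zeta|^2+\mathrm{Im}(\kappa\bar\zeta),$$
which is nonzero for $|\zeta|$ large, because $\mathrm{Im}(c)\ne0$.

If two of $A,C,A-C$ vanish, so does the third, and if $A,C$ are nonzero and linearly dependent then $A=cC$. So the four cases are exhaustive. Countably many null sets have been excluded, and almost every $b$ avoids them all. $\square$

Only two properties of $\omega$ on the unit circle were used in this proof, namely that no nonzero polynomial with coefficients in $\{-1,0,1\}$ vanishes at it and that it is not a root of unity. A transcendental $\omega$ would serve as well here. That $5\omega$ is a Gaussian integer matters only in Section 10.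

## 9. Proof of Theorem 1

Let $m=24(k+1)\ell$ and $d=6\ell-1$, and let $P$ be a set of $m$ points with no three collinear, for instance $m$ points on a circle. By Lemma 3 we can fix $b$ such that $\psi_b$ is a drawing of the countable graph $U(P,d)$.

**Step 1: embed $G$ in $U(P,d)$.** Let $G$ have treewidth at most $k$ and maximum degree at most $\ell$, and take the tree-partition of the Corollary. Give the root the empty word, and give the at most $d$ children of a node with word $w$ distinct words $wi$. Different nodes then have different words. Map the at most $m$ vertices in the bag of a node with word $w$ injectively into $\{w\}\times P$. Two vertices in one bag, or in the bags of a node and its parent, become adjacent in $U$. So every edge of $G$ becomes an edge of $U$, and $G$ is a subgraph of $U(P,d)$. The restriction of $\psi_b$ is a drawing of $G$.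

**Step 2: count.** We have $|P-P|\le m(m-1)+1$ and $|P-\omega P|\le m^2$. By Lemma 3 the number of lengths of $\psi_b$ is at most
$$\tfrac12m(m-1)+dm^2<m^2\bigl(\tfrac12+6\ell\bigr)\le576\,(k+1)^2\ell^2\cdot6.5\,\ell=3744\,(k+1)^2\ell^3<3750\,(k+1)^2\ell^3 .$$
Since $P$, $b$ and $U(P,d)$ depend only on $k$ and $\ell$, this proves both claims. $\blacksquare$

## 10. Spherical subsets of grids, and the proof of Theorem 2

Lemma 3 counts lengths by $|P-P|$ and $|P-\omega P|$, and for $m$ points these can be as large as about $m^2$. To save, we want $P$ with few differences. Grids have few differences: for $P=\{x+iy:0\le x,y<n\}$ both sets have size $O(|P|)$, since $5(P-\omega P)$ consists of Gaussian integers with coordinates $O(n)$. But Lemma 3 requires that no three points of $P$ be collinear, and for $n\ge3$ the grid violates this. The way out is to take a grid in many dimensions, keep only its points on one sphere, and project to $\mathbb C$ by a generic linear map. A line meets a sphere at most twice, and restricting to a sphere costs only a factor of about $n^2$ out of $n^{2D}$.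

**Lemma 4.** For integers $D\ge2$, $m\ge1$ and $n\ge1$ with $n^{2D-2}\ge2Dm$, there is a finite set $P\subset\mathbb C$ with $|P|\ge m$, no three points collinear, $|P-\omega P|\le(12n)^{2D}$ and $|P-P|\le(2n)^{2D}$.

*Proof.* **Step 1: find many grid points on one sphere.** Consider the $n^{2D}$ vectors $u=(x_s+iy_s)_{s\le D}\in\mathbb Z[i]^D$ with $0\le x_s,y_s\le n-1$. The integer $\sum_s(x_s^2+y_s^2)$ takes at most $2D(n-1)^2+1\le2Dn^2$ values. So some set $Q$ of at least $n^{2D}/(2Dn^2)\ge m$ of these vectors lies on one sphere in $\mathbb R^{2D}=\mathbb C^D$. No three points of $Q$ lie on a real line. (For $n=D=2$ the largest such set consists of the six $0$–$1$ vectors in $\mathbb R^4$ with two ones.)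

**Step 2: project without creating collinear triples.** For $\lambda\in\mathbb C^D$ let $p(u)=\sum_su_s\lambda_s$ and $P=p(Q)$. We claim that for almost every $\lambda$ the map $p$ is injective on $Q$ and no three points of $P$ are collinear. Injectivity fails only on finitely many zero sets of nonzero linear forms $\sum_s(u_s-v_s)\lambda_s$. Let $u,v,t\in Q$ be distinct. If $v-u$ and $t-u$ are linearly independent over $\mathbb C$, then $(p(v)-p(u),p(t)-p(u))$ takes all values in $\mathbb C^2$ as $\lambda$ varies, so $\mathrm{Im}\bigl((p(t)-p(u))\overline{(p(v)-p(u))}\bigr)$ is a real polynomial in $\lambda$ that is not identically zero, and collinearity happens only on a null set. Otherwise $t-u=c(v-u)$ with $c\in\mathbb C$, and $c\notin\mathbb R$ because $u,v,t$ are not on a real line. Then $p(t)-p(u)=c\,(p(v)-p(u))$ with $p(v)\ne p(u)$, so the images are not collinear. Fix such a $\lambda$; then $|P|=|Q|\ge m$.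

**Step 3: count differences.** We have
$$5\bigl(p(u)-\omega p(u')\bigr)=\sum_s\bigl(5u_s-(3+4i)u_s'\bigr)\lambda_s .$$
With $u_s=x+iy$ and $u_s'=x'+iy'$, the coefficient of $\lambda_s$ has real part $5x-3x'+4y'\in[-3(n-1),9(n-1)]$ and imaginary part $5y-4x'-3y'\in[-7(n-1),5(n-1)]$. Both are integers and take at most $12(n-1)+1\le12n$ values. So $|P-\omega P|\le(12n)^{2D}$. Similarly $p(u)-p(u')=\sum_s(u_s-u_s')\lambda_s$, where the real and imaginary parts of the coefficients lie in $[-(n-1),n-1]$, so $|P-P|\le(2n)^{2D}$. $\square$

**Proof of Theorem 2.** Let $m=24(k+1)\ell$, $d=6\ell-1$ and $n=\lceil(2Dm)^{1/(2D-2)}\rceil$. Since $2Dm\ge1$ we have $n\le2(2Dm)^{1/(2D-2)}$. Repeat the proof of Theorem 1 with the set $P$ of Lemma 4; it has at least $m$ points, which is all that the embedding needs. By Lemma 3 the number of lengths is at most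
$$\tfrac12(2n)^{2D}+d\,(12n)^{2D}\le6\ell\,(12n)^{2D}\le6\ell\cdot24^{2D}(2Dm)^{\frac{2D}{2D-2}}=6\ell\cdot576^D\,\bigl(48D(k+1)\ell\bigr)^{1+\frac1{D-1}} .$$

For the second claim let $L=\log(2k\ell)\ge\log2$ and $D-1=\lceil\sqrt L\,\rceil\ge1$, so $D\ge 2$ and $D=O(\sqrt L)$. Then $576^D=e^{O(\sqrt L)}$ and $48D=e^{O(\sqrt L)}$. Since $(k+1)\ell\le2k\ell=e^L$,
$$\bigl(48D(k+1)\ell\bigr)^{\frac1{D-1}}\le\exp\Bigl(\frac{O(\sqrt L)+L}{\sqrt L}\Bigr)=e^{O(\sqrt L)} .$$
Multiplying $6\ell$, $576^D$, $48D$, $(k+1)\ell\le2k\ell$ and the last factor gives $\mathrm{dn}(k,\ell)\le k\ell^2e^{O(\sqrt L)}$. $\blacksquare$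

## 11. Degree at least nine without a treewidth bound: part 3 of Theorem 3

Let $\ell\ge9$, let $n\ge4$ be even, and let $s\ge1$ be the maximum distance number of graphs on $[n]=\{1,\dots,n\}$ with maximum degree at most $\ell$. We shall prove
$$s\ge c''_\ell\;n^{\frac{\ell-8}{\ell+8}}(\log n)^{-\frac{\ell}{\ell+8}} \tag{4}$$
with a constant $0<c''_\ell\le1$. The plan is this. Every such graph sits inside the graph of all pairs at one of $s$ prescribed distances in some $n$-point set. There are few graphs of that kind and very many graphs of maximum degree at most $\ell$, so one of the former must have many edges. But a theorem of Guth and Katz limits how many pairs of points can share few distances.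

**Step 1: dispose of large $s$.** If $s>n/\log n$, then (4) holds: the inequality $n/\log n\ge n^{\frac{\ell-8}{\ell+8}}(\log n)^{-\frac\ell{\ell+8}}$ is equivalent to $n^{16}\ge(\log n)^8$, which is true. So assume $s\le n/\log n$ from now on.

**Step 2: bound the number of distance patterns.** For $x_1,\dots,x_n\in\mathbb R^2$ and $t\in\mathbb R^s$ let
$$f_{uv}=\prod_{i=1}^s\bigl(|x_u-x_v|^2-t_i\bigr),\qquad1\le u<v\le n .$$
These are $\binom n2$ polynomials of degree at most $2s$ in $N=2n+s$ real variables. Let $\mathcal H$ be the set of graphs $H=\{uv:f_{uv}=0\}$ on $[n]$ that arise from distinct points $x_u$ and numbers $t_i>0$. Let $H_1,\dots,H_Z$ be the members of $\mathcal H$, realized at $\xi_1,\dots,\xi_Z$, and put $g_j=\prod_{uv\notin H_j}f_{uv}$. Then $g_j(\xi_h)\ne0$ if and only if every $uv\notin H_j$ has $uv\notin H_h$, that is, if and only if $H_h\subseteq H_j$.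

The $g_j$ are linearly independent. Indeed, in a nontrivial relation $\sum_jc_jg_j=0$ choose $h$ with $c_h\ne0$ and $H_h$ inclusion-maximal among the $H_j$ with $c_j\neq 0$. Evaluate at $\xi_h$: a term with $c_j\ne0$ and $g_j(\xi_h)\ne0$ has $H_h\subseteq H_j$, so $j=h$ by maximality. What remains is $c_hg_h(\xi_h)=0$, a contradiction. (This is the argument of Rónyai–Babai–Ganapathy, JAMS 2001.) The $g_j$ have degree at most $2s\binom n2=sn(n-1)$, and the polynomials of degree at most $q$ in $N$ variables form a space of dimension $\binom{q+N}N$. Hence
$$Z\le\binom{sn(n-1)+N}{N}\le\Bigl(\frac{e\,(sn(n-1)+N)}{N}\Bigr)^N\le(esn)^{2n+s} . \tag{5}$$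
For the last step, $\frac{sn(n-1)}{2n+s}+1\le\frac{s(n-1)}2+1\le sn$.

**Step 3: find a pattern with many edges.** The number $M$ of perfect matchings of $K_n$ satisfies
$$M=\frac{n!}{2^{n/2}(n/2)!}\ge\frac{(n/e)^n}{2^{n/2}(n/2)^{n/2}}=n^{n/2}e^{-n} .$$
The union of an $\ell$-tuple of perfect matchings has maximum degree at most $\ell$, so it has a drawing with at most $s$ lengths. Take the vertex positions of this drawing as $x_1,\dots,x_n$; they are distinct. Take the squared lengths, padded with further positive numbers to $s$ values, as $t_1,\dots,t_s$. So the union is contained in some $H\in\mathcal H$. Let $E=\max_{H\in\mathcal H}|E(H)|$. A graph with at most $E$ edges contains at most $\binom E{n/2}$ perfect matchings. Counting $\ell$-tuples,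
$$\bigl(n^{n/2}e^{-n}\bigr)^\ell\le M^\ell\le Z\binom{E}{n/2}^\ell\le Z\Bigl(\frac{2eE}n\Bigr)^{\ell n/2} .$$
Raise this to the power $\frac2{\ell n}$: $ne^{-2}\le Z^{2/(\ell n)}\cdot\frac{2eE}n$. With (5),
$$E\ge\frac{n^2}{2e^3}Z^{-\frac2{\ell n}}\ge\frac{n^2}{2e^3}\,(esn)^{-\frac4\ell}\,(esn)^{-\frac{2s}{\ell n}} .$$
The last factor is harmless. Since $n\ge4$ we have $\log n\ge1$, so $s\le n/\log n$ gives $esn\le en^2$ and
$$(esn)^{\frac{2s}{\ell n}}\le\exp\Bigl(\frac2{\ell\log n}(1+2\log n)\Bigr)\le e^{6/\ell} .$$
Therefore, with a constant $c>0$ depending only on $\ell$,
$$E\ge c\,n^{2-\frac4\ell}s^{-\frac4\ell} . \tag{6}$$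

**Step 4: compare with the theorem of Guth and Katz.** By Guth and Katz ("On the Erdős distinct distances problem in the plane", Annals of Math. 2015), $n$ points in the plane determine at most $Cn^3\log n$ quadruples $(p_1,p_2,p_3,p_4)$ with $|p_1p_2|=|p_3p_4|\ne0$. Apply this to the points realizing some $H\in\mathcal H$ with $E$ edges. The edges of $H$ give $2E$ ordered pairs of points, which use at most $s$ distances. If $a_i$ of the ordered pairs use the $i$-th distance, then $\sum_ia_i=2E$, and Cauchy–Schwarz gives
$$\frac{4E^2}s\le\sum_ia_i^2\le Cn^3\log n .$$
Inserting (6), $4c^2n^{4-\frac8\ell}s^{-\frac8\ell-1}\le Cn^3\log n$, and hence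
$$s^{1+\frac8\ell}\ge\frac{4c^2}{C}\cdot\frac{n^{1-\frac8\ell}}{\log n} .$$
Taking the power $\frac{\ell}{\ell+8}$ we get (4), after lowering the constant so that $c''_\ell\le1$.

**Step 5: pass from $n$ to $k$.** Let $k\ge3$ and let $n$ be the largest even integer with $n\le k+1$. Then $n\ge4$ and $n\ge k$. Every graph on $[n]$ has treewidth at most $n-1\le k$, so $\mathrm{dn}(k,\ell)\ge s$. Since $\log n\ge1$ we have $(\log n)^{-\ell/(\ell+8)}\ge1/\log n$, and $\log n\le\log(k+1)\le2\log k$. So (4) gives
$$\mathrm{dn}(k,\ell)\ge c_\ell\,\frac{k^{\frac{\ell-8}{\ell+8}}}{\log k}\qquad\text{with } c_\ell=\tfrac12c''_\ell .$$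

**Step 6: read off the exponent of $k$.** For fixed $\ell\ge9$ and $k\to\infty$, Step 5 gives $\frac{\log\mathrm{dn}(k,\ell)}{\log k}\ge\frac{\ell-8}{\ell+8}-o(1)=1-\frac{16}{\ell+8}-o(1)$. In particular $\mathrm{dn}(k,\ell)$ is unbounded in $k$, so the treewidth bound cannot be dropped. From Theorem 2, $\mathrm{dn}(k,\ell)\le k\,\ell^2e^{O(\sqrt{\log(2k\ell)})}=k^{1+o(1)}$. As $\ell\to\infty$ the lower exponent $1-\frac{16}{\ell+8}$ tends to $1$. $\blacksquare$
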